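\title{A multinorm equation over $\mathbb{C}((x,y))$ that violates the local-global principle}

\begin{abstract}
Let $L$ be a finite extension of $\mathbb{C}((x,y))$, let $L',L_1,\dots,L_n$ be finite extensions of $L$ with $L'$ linearly disjoint from $L_1\cdots L_n$, and let $T$ be the norm torus of $L'\times L_1\times\dots\times L_n$. One may ask whether a class in $H^1(L,T)$ that is trivial at all points of codimension one of a resolution of singularities is trivial. We show that the answer is no: for every such $L$ and every prime $p$ there is a counterexample with $n=2$ and abelian extensions of degrees $p,p^2,p^2$, and the class we construct is trivial at every discrete valuation of $L$. Over $\mathbb{C}((x,y))$ the example is explicit, and the obstruction is a reciprocity law for tame symbols. The same example gives a negative answer for function fields of curves over $\mathbb{C}((t))$. For a product of two quadratic extensions, the principle with respect to all discrete valuations holds.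
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $L$ be a field of characteristic zero and let $E=E_1\times\dots\times E_r$ be a product of finite extensions of $L$. An element $\alpha\in L^*$ is a \emph{norm from $E$} if the multinorm equation
\[
N_{E_1/L}(z_1)\cdots N_{E_r/L}(z_r)=\alpha,\qquad z_j\in E_j^*,
\]
has a solution, that is, if $\alpha\in N_{E/L}(E^*)$. The \emph{norm torus} $T=R^1_{E/L}(\mathbb{G}_m)$ is the kernel of the norm $R_{E/L}(\mathbb{G}_m)\to\mathbb{G}_m$. For every field extension $F/L$ the group $H^1(F,R_{E/L}(\mathbb{G}_m))$ vanishes by Shapiro's lemma and Hilbert's Theorem~90, so the Galois cohomology sequence of $1\to T\to R_{E/L}(\mathbb{G}_m)\to\mathbb{G}_m\to1$ gives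
\begin{equation}\label{eq:H1}
H^1(F,T)=F^*/N\big((E\otimes_LF)^*\big),
\end{equation}
functorially in $F$.

A \emph{discrete valuation} is a valuation with value group $\mathbb{Z}$, and $L_v$ denotes the completion of $L$ at $v$. Let $\mathcal{C}$ be an integral regular scheme with function field $L$ and let $\mathcal{C}^{(1)}$ be the set of its points of codimension one. The local ring of such a point is a discrete valuation ring with fraction field $L$, so $\mathcal{C}^{(1)}$ is a set of discrete valuations of $L$. Put
\[
\mathrm{III}^1_{\mathcal{C}}(L,T)=\ker\Big(H^1(L,T)\to\prod_{v\in\mathcal{C}^{(1)}}H^1(L_v,T)\Big).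
\]
By \eqref{eq:H1}, this is the group of $\alpha\in L^*$ that are norms from $E\otimes_LL_v$ for all $v\in\mathcal{C}^{(1)}$, modulo the norms from $E$. It measures the failure of the local-global principle for the multinorm equation. We consider two kinds of pairs $(L,\mathcal{C})$.
\begin{itemize}
\item[(a)] $L$ is a finite extension of $\mathbb{C}((x,y))$, the fraction field of $\mathbb{C}[[x,y]]$; $C$ is the spectrum of the integral closure of $\mathbb{C}[[x,y]]$ in $L$; and $\mathcal{C}\to C$ is a resolution of singularities (a proper birational morphism with $\mathcal{C}$ regular) whose fiber over the closed point is a strict normal crossings divisor.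
\item[(b)] $L$ is the function field of a smooth projective geometrically integral curve $C$ over $\mathbb{C}((t))$, and $\mathcal{C}$ is a proper regular model of $C$ over $\mathbb{C}[[t]]$ whose special fiber is a strict normal crossings divisor.
\end{itemize}
Recall that two finite extensions $L'$ and $L''$ of $L$ inside an algebraic closure are \emph{linearly disjoint} if $[L'L'':L]=[L':L]\,[L'':L]$. Our source for the following problem is Izquierdo's paper \cite{Izq}.

\medskip
\noindent\textbf{Question.} \emph{Let $(L,\mathcal{C})$ be as in \textup{(a)}, or as in \textup{(b)}. Let $L_1,\dots,L_n$ be finite extensions of $L$ and let $L'$ be a finite extension of $L$ linearly disjoint from the compositum $L_1\cdots L_n$. Put $E=L'\times\prod_{i=1}^nL_i$ and $T=R^1_{E/L}(\mathbb{G}_m)$. Is $\mathrm{III}^1_{\mathcal{C}}(L,T)$ necessarily zero?}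
\medskip

The simplest cases suggest a positive answer. If $n\ge1$ and the degrees of $L'$ and $L_1\cdots L_n$ are coprime, linear disjointness is automatic, and every element of $L^*$ is a norm from $E$, because $N(E^*)$ contains all $[L':L]$-th powers and all $[L_1:L]$-th powers. In setting (a), suppose that $\alpha$ is a local norm at \emph{every} discrete valuation of $L$. If $E=L'$ is cyclic over $L$, then $\alpha$ is a norm from $E$ (Remark~\ref{rem:cyclic}); the same holds if $E$ is a product of two linearly disjoint quadratic extensions (Proposition~\ref{prop:D}). Nevertheless the answer is no in both settings.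

Throughout, $p$ is a prime number, $A=\mathbb{C}[[x,y]]$, $\mathfrak{m}$ is the maximal ideal of $A$, $K=\mathbb{C}((x,y))$, and
\[
a=x+y,\qquad b=y+x^2 .
\]

\begin{theorem}\label{thm:A}
Let
\[
K'=K\big(\sqrt[p]{x}\big),\quad
K_1=K\Big(\sqrt[p]{ay/x^2},\sqrt[p]{b/x}\Big),\quad
K_2=K\Big(\sqrt[p]{y/x^2},\sqrt[p]{b/(ax)}\Big),
\]
and $E=K'\times K_1\times K_2$. Then $K'$ is linearly disjoint from $K_1K_2$ over $K$. The element $y$ is a norm from $E\otimes_KK_v$ for every discrete valuation $v$ of $K$, but $y\notin N_{E/K}(E^*)$. Hence, for $T=R^1_{E/K}(\mathbb{G}_m)$ and for every resolution of singularities $\mathcal{C}$ of $\operatorname{Spec}A$, the class of $y$ is an element of order $p$ of $\mathrm{III}^1_{\mathcal{C}}(K,T)$.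
\end{theorem}

The blow-up of the closed point of $\operatorname{Spec}A$, whose special fiber is a projective line, is a resolution as in (a), so Theorem~\ref{thm:A} answers the Question in that setting. The failure is not special to the field $K$.

\begin{theorem}\label{thm:B}
Let $L$ be any finite extension of $\mathbb{C}((x,y))$ and let $p$ be any prime. There are finite extensions $L',L_1,L_2$ of $L$, abelian of exponent $p$ and of degrees $p,p^2,p^2$, with $L'$ linearly disjoint from $L_1L_2$, such that for $E=L'\times L_1\times L_2$ and $T=R^1_{E/L}(\mathbb{G}_m)$ one and the same element of order $p$ of $H^1(L,T)$ vanishes in $H^1(L_v,T)$ for every discrete valuation $v$ of $L$. In particular $\mathrm{III}^1_{\mathcal{C}}(L,T)\ne0$ for every resolution $\mathcal{C}$.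
\end{theorem}

\begin{theorem}\label{thm:C}
Let $L$ be the function field of a curve $C$ as in \textup{(b)}, and let $p$ be a prime that does not divide the degree of some closed point of $C$; all but finitely many primes have this property. There are finite extensions $L',L_1,L_2$ of $L$ of degrees $p,p^2,p^2$, with $L'$ linearly disjoint from $L_1L_2$, such that for $E=L'\times L_1\times L_2$ and $T=R^1_{E/L}(\mathbb{G}_m)$ we have $\mathrm{III}^1_{\mathcal{C}}(L,T)\ne0$ for every model $\mathcal{C}$ as in \textup{(b)}. Thus the answer in setting \textup{(b)} is negative for every curve $C$.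
\end{theorem}

\begin{proposition}\label{prop:D}
Let $L$ be a finite extension of $\mathbb{C}((x,y))$, let $d,e\in L^*$ with $d,e,de\notin L^{*2}$, and let $E=L(\sqrt d)\times L(\sqrt e)$. If $\alpha\in L^*$ is a norm from $E\otimes_LL_v$ for every discrete valuation $v$ of $L$, then $\alpha\in N_{E/L}(E^*)$.
\end{proposition}

The normal crossings condition plays no role in the proofs. Sections~\ref{sec:prelim} and~\ref{sec:pairing} set up the tools: a description of the completions of $K$, and a pairing on them that detects norms and satisfies a reciprocity law. Section~\ref{sec:p2} shows the example at work for $p=2$. Sections~\ref{sec:local} and~\ref{sec:global} prove Theorem~\ref{thm:A}, Section~\ref{sec:base} transports the example to other fields, and Section~\ref{sec:quad} proves Proposition~\ref{prop:D}.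

\section{Kummer extensions and valuations}\label{sec:prelim}

\subsection*{The algebra $E_F$}
The formulas of Theorem~\ref{thm:A} make sense over $k=\mathbb{C}(x,y)$, and we shall need them over many fields containing $k$. For a field $F\supset k$ put
\begin{gather*}
F'=F[X]/(X^p-x),\qquad F_1=F[U,V]/\big(U^p-ay/x^2,\;V^p-b/x\big),\\
F_2=F[U,V]/\big(U^p-y/x^2,\;V^p-b/(ax)\big),
\end{gather*}
and let $E_F=F'\times F_1\times F_2$ and $\mathcal{N}_F=N_{E_F/F}(E_F^*)=N(F'^*)\,N(F_1^*)\,N(F_2^*)$. These are finite \'etale $F$-algebras, that is, finite products of finite extensions of $F$, and $E_F=E_k\otimes_kF$. Norms are compatible with extension of scalars, so $\mathcal{N}_F\subset\mathcal{N}_{G}$ for $F\subset G$. We have $N_{F'/F}(z)=z^p$ for $z\in F^*$, and $N_{F'/F}(X)=(-1)^{p+1}x$. Since $-1$ is a $p$-th power in $\mathbb{C}$, this gives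
\begin{equation}\label{eq:basic}
F^{*p}\subset\mathcal{N}_F,\qquad x\in\mathcal{N}_F .
\end{equation}
In particular the class of $y$ in $F^*/\mathcal{N}_F$ has order $1$ or $p$.

Recall Kummer theory: if $F\supset\mathbb{C}$ and $\Delta\subset F^*/F^{*p}$ is a subgroup of order $p^r$, then $F(\sqrt[p]{\Delta})$ is an abelian extension of $F$ with group $(\mathbb{Z}/p)^r$.

\begin{lemma}\label{lem:kummer}
The classes of $x,y,a,b$ are linearly independent in the $\mathbb{F}_p$-vector space $K^*/K^{*p}$. If $F\supset k$ is any field such that they are linearly independent in $F^*/F^{*p}$, then $F',F_1,F_2$ are fields, abelian of exponent $p$ and of degrees $p,p^2,p^2$ over $F$, and $F'$ is linearly disjoint from $F_1F_2$.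
\end{lemma}

\begin{proof}
Each of $x,y,a,b$ has a nonzero linear term, so it is a prime element of the factorial ring $A$. The linear terms $x,\,y,\,x+y,\,y$ show that no two of them are associate, except possibly $y$ and $b$; and $y$ does not divide $b=y+x^2$. The four valuations defined by these primes prove the first claim.

Let $F$ be as stated. The exponents of $y$ and $b$ show that $ay/x^2,\,b/x$ are independent, and so are $y/x^2,\,b/(ax)$. Hence the fields obtained by adjoining the $p$-th roots have degrees $p,p^2,p^2$; they are quotients of $F',F_1,F_2$ of the same dimension, so they are equal to these algebras. The compositum $F_1F_2$ corresponds to the subgroup generated by the four radicands. It contains $a=(ay/x^2)/(y/x^2)$, and $b/(ax)=(b/x)/a$, so it is generated by the three independent classes $a,\;y/x^2,\;b/x$. Together with $x$ these generate the subgroup of rank $4$ spanned by $x,y,a,b$. Thus $[F'F_1F_2:F]=p^4=p\cdot p^3=[F':F]\,[F_1F_2:F]$.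
\end{proof}

For $F=K$ the fields $K',K_1,K_2$ are those of Theorem~\ref{thm:A}, and $E=E_K$.

\subsection*{Discrete valuations of $K$}
Let $F\supset\mathbb{C}$ be complete for a discrete valuation $v$, with residue field $\kappa$. The group $\mathbb{C}^*$ is divisible and $\mathbb{Z}$ has no nonzero divisible subgroup, so $v(\mathbb{C}^*)=0$ and $\mathbb{C}\subset\kappa$. Hensel's lemma applied to $T^p-u$ shows that \emph{a unit $u$ is a $p$-th power in $F$ if and only if its residue $\bar u$ is a $p$-th power in $\kappa$}. We refer to this statement as (H).

The same divisibility argument shows that all discrete valuations of $K$ are centered on $A$. This is where the completeness of $A$ enters.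

\begin{lemma}\label{lem:center}
Let $v$ be a discrete valuation of $K$, with valuation ring $\mathcal{O}_v$. Then $A\subset\mathcal{O}_v$, and either $v(f)>0$ for all $f\in\mathfrak{m}$, or $\mathcal{O}_v=A_{\mathfrak{p}}$ for a prime ideal $\mathfrak{p}$ of height one.
\end{lemma}

\begin{proof}
The group $A^*=\mathbb{C}^*\cdot(1+\mathfrak{m})$ is divisible, since the binomial series for $(1+f)^{1/n}$ converges in $A$ for $f\in\mathfrak{m}$. Hence $v(A^*)=0$. If $f\in\mathfrak{m}$ had $v(f)<0$, then $0=v(1+f)=v(f)<0$. So $A\subset\mathcal{O}_v$. The prime ideal $\mathfrak{p}=\{f\in A:v(f)>0\}$ is nonzero because $v$ is nontrivial. If $\mathfrak{p}\neq\mathfrak{m}$, it has height one and $A_{\mathfrak{p}}\subset\mathcal{O}_v$; a discrete valuation ring is a maximal proper subring of its fraction field, so $A_{\mathfrak{p}}=\mathcal{O}_v$.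
\end{proof}

To describe the residue fields at primes of height one we use a standard form of Nakayama's lemma, referred to as (N): \emph{if $(R,\mathfrak{n})$ is a complete noetherian local $\mathbb{C}$-algebra with residue field $\mathbb{C}$, and $r_1,\dots,r_n\in\mathfrak{n}$ are such that $R/(r_1,\dots,r_n)$ has finite dimension over $\mathbb{C}$, then $R$ is a finite module over $\mathbb{C}[[T_1,\dots,T_n]]$ via $T_i\mapsto r_i$.}

\begin{lemma}\label{lem:branch}
Let $(R,\mathfrak{n})$ be as in \textup{(N)} and suppose that $R$ is a domain of dimension one. Then the normalization $\widetilde R$ is finite over $R$ and isomorphic to $\mathbb{C}[[s]]$ as a $\mathbb{C}$-algebra. If $\operatorname{ord}$ denotes the $s$-adic valuation, then $\dim_{\mathbb{C}}R/hR=\operatorname{ord}(h)$ for $0\neq h\in R$; in particular $\operatorname{ord}(h)>0$ if and only if $h\in\mathfrak{n}$.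
\end{lemma}

\begin{proof}
Pick $0\ne r\in\mathfrak{n}$. By (N), $R$ is finite over $\mathbb{C}[[T]]$ via $T\mapsto r$, and this map is injective since $\dim R=1$. So $\widetilde R$ is the integral closure of $\mathbb{C}[[T]]$ in a finite separable extension of $\mathbb{C}((T))$. It is therefore finite over $\mathbb{C}[[T]]$, and it is a complete discrete valuation ring with residue field $\mathbb{C}$; a uniformizer $s$ gives $\widetilde R=\mathbb{C}[[s]]$. The quotient $\widetilde R/R$ is a finite torsion $\mathbb{C}[[T]]$-module, so it has finite dimension $\delta$, and $h\widetilde R/hR\cong\widetilde R/R$. Computing $\dim\widetilde R/hR$ along the chains $hR\subset R\subset\widetilde R$ and $hR\subset h\widetilde R\subset\widetilde R$ gives $\dim R/hR+\delta=\delta+\operatorname{ord}(h)$.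
\end{proof}

\subsection*{Two-local fields}
Call a field $F\supset\mathbb{C}$ \emph{two-local} if it is complete for a discrete valuation $v$ and its residue field is identified with $\mathbb{C}((s))$ over $\mathbb{C}$. By Lemma~\ref{lem:branch} applied to $A/\mathfrak{p}$, the completion $K_{\mathfrak{p}}$ of $K$ at a prime $\mathfrak{p}$ of height one is two-local.

Such a field carries a finer valuation. Fix a uniformizer $\pi$ and define, for $f\in F^*$,
\[
\nu(f)=\big(v(f),\,o(f)\big)\in\mathbb{Z}^2,\qquad o(f)=\operatorname{ord}\big(\overline{f\pi^{-v(f)}}\big),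
\]
with $\mathbb{Z}^2$ ordered lexicographically, and $\nu(0)=\infty$. The map $\nu$ is a surjective homomorphism. It satisfies $\nu(f+g)\ge\min(\nu(f),\nu(g))$: if $v(f)<v(g)$ then $\nu(f+g)=\nu(f)$, and if $v(f)=v(g)$ then either $v(f+g)$ is larger or the residues add. The kernel of $\nu$ consists of the units with residue in $\mathbb{C}[[s]]^*$. This group is divisible, so by (H) every element of $\ker\nu$ is a $p$-th power. Consequently
\begin{equation}\label{eq:V}
\nu\ \text{induces an isomorphism}\quad V:=F^*/F^{*p}\;\cong\;\mathbb{F}_p^2 .
\end{equation}
A basis of $V$ is given by $\pi$ and any unit $\sigma$ whose residue has order $1$; a unit whose residue has order $m$ has the class of $\sigma^m$. We write $f\sim g$ when $f/g\in F^{*p}$.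

\section{A pairing and its reciprocity law}\label{sec:pairing}

To show that $y$ is not a norm from $E_K$ we need local invariants that are constrained by norm conditions and that sum to zero on global elements. Let $F$ be two-local. For $f,g\in F^*$ the element $f^{v(g)}g^{-v(f)}$ is a unit, and we put
\[
[f,g]=\operatorname{ord}\big(\overline{f^{v(g)}g^{-v(f)}}\big)\in\mathbb{Z}.
\]
This is the order of the tame symbol of $f$ and $g$, which differs from the residue above by the sign $(-1)^{v(f)v(g)}$. Writing $f=u\pi^{v(f)}$ and $g=u'\pi^{v(g)}$ we get $f^{v(g)}g^{-v(f)}=u^{v(g)}u'^{-v(f)}$, hence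
\[
[f,g]=o(f)v(g)-v(f)o(g).
\]
So $[\,,]$ is the determinant form on $\mathbb{Z}^2$: it is bilinear and alternating, it vanishes on pairs of units, and $[\sigma,\pi]=1$. Modulo $p$ it is a nondegenerate alternating form on the plane $V$. We write $f\perp g$ when $[f,g]\equiv0\pmod p$. If $g\not\sim1$, then $f\perp g$ holds if and only if $f\sim g^i$ for some $i$; if $f$ is orthogonal to a basis of $V$, then $f\sim1$.

\begin{lemma}\label{lem:norm}
Let $F$ be two-local, let $g\in F^*$, and let $D$ be an \'etale $F$-algebra that is a free module of finite rank over the subalgebra $H=F[X]/(X^p-g)$. If $f\in N_{D/F}(D^*)$, then $f\perp g$.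
\end{lemma}

\begin{proof}
There is nothing to prove if $g\sim1$. Otherwise $H=F(\gamma)$ with $\gamma^p=g$ is a cyclic extension of degree $p$, and $f=N_{H/F}(h)$ with $h\in H^*$ by transitivity of the norm. Replacing $g$ by $g^rz^p$ with $p\nmid r$ and $z\in F^*$ changes neither $H$ nor the condition $f\perp g$. So we may assume that $g$ is a uniformizer (if $p\nmid v(g)$) or a unit (if $p\mid v(g)$). As $F$ is complete, $v$ extends uniquely to $H$ and the Galois group $G$ preserves the extension.

Let $g$ be a uniformizer. Then $H/F$ is totally ramified, $\gamma$ is a uniformizer of $H$, and $H$ has the same residue field as $F$. Write $h=\gamma^iu$ with $u$ a unit. Every $\tau(u)$, $\tau\in G$, has the same residue as $u$, so $N(u)$ has residue $\bar u^{\,p}$ and $N(u)\sim1$ by (H). Since $N(\gamma)=\pm g\sim g$, we get $f\sim g^i$, so $f\perp g$.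

Let $g$ be a unit. By (H), $\bar g$ is not a $p$-th power, so the residue extension has degree $p$ and $\pi$ remains a uniformizer of $H$. Write $h=\pi^iu$ with $u$ a unit. Then $f=\pi^{pi}N(u)\sim N(u)$, and $[N(u),g]=0$ because both entries are units.
\end{proof}

The lemma is also a consequence of the projection formula in Milnor $K$-theory (Bass--Tate, Kato), which gives $\{f,g\}=N_{H/F}\{h,\gamma^p\}=p\,N_{H/F}\{h,\gamma\}$.

For a prime $\mathfrak{p}$ of height one of $A$, let $[\,,]_{\mathfrak{p}}$ be the pairing of $K_{\mathfrak{p}}$. At $\mathfrak{p}=(x)$ the residue field is $\mathbb{C}((y))$, and we may take $\pi=x$, $\sigma=y$; at $\mathfrak{p}=(y)$ the roles are exchanged. At all other primes $x$ and $y$ are units. Thus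
\begin{equation}\label{eq:xy}
[x,y]_{(x)}=-1,\qquad [x,y]_{(y)}=1,\qquad [x,y]_{\mathfrak{p}}=0\ \text{ otherwise,}
\end{equation}
and the sum is zero. This is a case of the following law, which expresses the symmetry of the intersection multiplicity of two branches.

\begin{proposition}\label{prop:recip}
For $f,g\in K^*$ we have $\sum_{\mathfrak{p}}[f,g]_{\mathfrak{p}}=0$, where $\mathfrak{p}$ runs over the primes of height one of $A$ and only finitely many terms are nonzero.
\end{proposition}

\begin{proof}
A term vanishes unless $f$ or $g$ has nonzero valuation at $\mathfrak{p}$, so the sum is finite. It is bilinear and alternating in $(f,g)$, and $K^*$ is generated by $A^*$ and one prime element for each $\mathfrak{p}$. So it suffices to treat two cases. If $f\in A^*$, then at each $\mathfrak{p}$ we have $v(f)=0$ and $o(f)=0$, since $\bar f$ is a unit of $A/\mathfrak{p}$; all terms vanish. If $f,g$ are nonassociate primes, only $(f)$ and $(g)$ contribute. At $(g)$ the term is the order of $\bar f\in A/(g)$, and at $(f)$ it is minus the order of $\bar g\in A/(f)$. By Lemma~\ref{lem:branch} both orders equal $\dim_{\mathbb{C}}A/(f,g)$.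
\end{proof}

\section{The example for $p=2$, at four valuations}\label{sec:p2}

Let $p=2$. Modulo squares the radicands simplify:
\[
K'=K(\sqrt x),\qquad K_1=K\big(\sqrt{ay},\sqrt{xb}\big),\qquad K_2=K\big(\sqrt y,\sqrt{xab}\big).
\]
We look for decompositions $y=c\,d_1d_2$ in a completion $F$, with $c,d_1,d_2$ norms from $F',F_1,F_2$, and we watch the factor $c$.

\emph{The axis $(x)$.} Here $a/y=1+x/y$ and $b/y=1+x^2/y$ have residue $1$, so $a\sim b\sim y$. Then $ay\sim1$, $xb\sim xy$ and $xab\sim x$, so $F_1\cong F(\sqrt{xy})^2$ and $F_2=F(\sqrt x,\sqrt y)$. By Lemma~\ref{lem:norm}, $c\in\langle x\rangle$, $d_1\in\langle xy\rangle$ and $d_2\sim1$ in $V=\langle x,y\rangle$. The element $y\sim x\cdot xy$ is a local norm, because $-x$ and $-xy$ are the norms of $\sqrt{x}$ and $\sqrt{xy}$, and the decomposition is unique in $V$: we must have $c\sim x$, so $[c,y]_{(x)}\equiv1$.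

\emph{The axis $(y)$.} Here $a\sim x$ and $b\sim x^2\sim1$. Then $F_1=F(\sqrt x,\sqrt y)$ and $F_2\cong F(\sqrt y)^2$, so $c\in\langle x\rangle$, $d_1\sim1$, $d_2\in\langle y\rangle$. Again $y$ is a local norm in a unique way, now with $c\sim1$, and $[c,y]_{(y)}\equiv0$.

If $c$ comes from a global decomposition, Proposition~\ref{prop:recip} applied to $(c,y)$ requires a third prime with $[c,y]_{\mathfrak{p}}$ odd. The natural candidates are the primes where $K'$ splits, since there the definition of $c$ puts no constraint on it.

\emph{The cusp $(y^2-x^3)$.} Here $\bar x=s^2$ and $\bar y=s^3$. So $x\sim1$, the algebra $F'$ is split, and every element of $F^*$ is a norm from $F'$. But $\bar a=s^2+s^3$ has order $2$, so $ay\sim\sigma$ and $y\sim\sigma$. Hence $d_1\perp\sigma$ and $d_2\perp\sigma$, and $c=y/(d_1d_2)$ is orthogonal to $\sigma\sim y$ after all. Section~\ref{sec:global} shows that no prime other than the axes contributes.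

\emph{The exceptional curve.} Let $v$ be the order of vanishing at $\mathfrak{m}$, the valuation defined by the exceptional curve of the blow-up. Then $v(x)=v(y)=1$ and the residue field is $\mathbb{C}(w)$ with $w=y/x$. The element $b/y$ has residue $1$, so $xb\sim xy\sim w$, while $ay\sim ay/x^2=w(1+w)$. Thus $F_1=F(W,R)$ with $W^2=w$, $R^2=1+w$. This extension comes from $\mathbb{C}(w)$, and there we can solve the norm equation. Let $\varepsilon=\frac{i}{\sqrt2}(R-1+W)$. Its norm to $\mathbb{C}(R)$ is
\[
-\tfrac12\big((R-1)^2-W^2\big)=-\tfrac12\big((R-1)^2-(R^2-1)\big)=R-1,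
\]
and the norm of $R-1$ to $\mathbb{C}(w)$ is $(R-1)(-R-1)=-w$. So $y=(-x)(-w)$ is a local norm.

The mechanism is the same for all $p$. There are two decompositions,
\[
y=x\cdot\frac yx\qquad\text{and}\qquad y=x^2\cdot\frac y{x^2}.
\]
The first is available, with $y/x$ a norm from $F_1$, when $y$ has smaller valuation than $x^2$; the second is available, with $y/x^2$ a norm from $F_2$, when $y$ has larger valuation than $x$. The two ranges overlap and cover all valuations. At the axis $(x)$ only the first decomposition exists and at the axis $(y)$ only the second. Had $c\sim x$ been possible at both axes, the sum would have been $-1+1=0$ by \eqref{eq:xy}; the switch from $x$ to $x^2$ turns it into $-1+2=1$.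

\section{The element $y$ is everywhere a local norm}\label{sec:local}

The explicit element $\varepsilon$ is replaced, for general $p$, by Tsen's theorem: over $\mathbb{C}(w)$, a homogeneous polynomial of degree $n$ in more than $n$ variables has a nontrivial zero.

\begin{lemma}\label{lem:tsen}
For every nonzero finite \'etale algebra $Q$ over $\mathbb{C}(w)$, the norm $Q^*\to\mathbb{C}(w)^*$ is surjective.
\end{lemma}

\begin{proof}
A norm from one factor of $Q$ is a norm from $Q$, so we may assume that $Q$ is a field, of degree $n$. For $\lambda\in\mathbb{C}(w)^*$ the form $N(Z_1)-\lambda Z_0^n$, with $Z_1\in Q$, has degree $n$ in $n+1$ variables, so it has a nontrivial zero $(z_0,z_1)$. If $z_0=0$ then $N(z_1)=0$ and $z_1=0$, since $Q$ is a field. Hence $z_0\ne0$ and $\lambda=N(z_1/z_0)$.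
\end{proof}

The extensions $K_1$ and $K_2$ do not come from a field of one variable globally, but each one does as soon as a single element becomes a $p$-th power. This is the role of $a$ and $b$.

\begin{lemma}\label{lem:descend}
Let $F\supset k$ be a field. If $b/y\in F^{*p}$ or $a/x\in F^{*p}$, then $y\in\mathcal{N}_F$.
\end{lemma}

\begin{proof}
Suppose $b/y=\theta^p$ and let $w=y/x$, which is transcendental over $\mathbb{C}$. Then $ay/x^2=w(1+w)$ and $b/x=\theta^pw$. The substitution $V=\theta W$ gives
\[
F_1\cong F\otimes_{\mathbb{C}(w)}\mathbb{C}(w)[U,W]/\big(U^p-w(1+w),\,W^p-w\big).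
\]
By Lemma~\ref{lem:tsen}, $w$ is a norm from $F_1$. With \eqref{eq:basic}, $y=xw\in\mathcal{N}_F$.

Suppose $a/x=\theta^p$ and let $z=y/x^2$, again transcendental over $\mathbb{C}$. Then $b/x^2=1+z$, so $b/(ax)=(1+z)\theta^{-p}$. The substitution $V=R/\theta$ gives
\[
F_2\cong F\otimes_{\mathbb{C}(z)}\mathbb{C}(z)[U,R]/\big(U^p-z,\,R^p-1-z\big).
\]
So $z$ is a norm from $F_2$, and $y=x^2z\in\mathcal{N}_F$.
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $F\supset k$ be a field that is complete for a discrete valuation $v$. Suppose that $v(x)>0$, or that $F$ is two-local and $x$ is a unit whose residue has positive order. Then $y\in\mathcal{N}_F$.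
\end{lemma}

\begin{proof}
In the first case let $\mu=v$; in the second let $\mu=\nu$ be the valuation of Section~\ref{sec:prelim}. In both cases $\mu$ is a valuation with values in a totally ordered group, $\mu(x)>0$, and every $u\in F$ with $\mu(u-1)>0$ is a $p$-th power: for $\mu=v$ by (H), and for $\mu=\nu$ because $u\in\ker\nu$. If $\mu(y)<2\mu(x)$, then $b/y=1+x^2/y$ is a $p$-th power. Otherwise $\mu(y)\ge2\mu(x)>\mu(x)$, and $a/x=1+y/x$ is a $p$-th power. Lemma~\ref{lem:descend} applies.
\end{proof}

The hypothesis on $x$ is used only in the inequality $2\mu(x)>\mu(x)$, which makes the two ranges cover all values of $\mu(y)$. The finer valuation $\nu$ is needed because at most primes of height one $v(x)=v(y)=0$, and $v$ alone cannot compare $x$ with $y$.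

\begin{proposition}\label{prop:local}
For every discrete valuation $v$ of $K$ we have $y\in\mathcal{N}_{K_v}$.
\end{proposition}

\begin{proof}
If $v(x)>0$, apply Lemma~\ref{lem:criterion}. Otherwise, by Lemma~\ref{lem:center}, $v$ is the valuation of a prime $\mathfrak{p}$ of height one with $x\notin\mathfrak{p}$. Then $K_v=K_{\mathfrak{p}}$ is two-local, and $\bar x$ is a nonzero element of the maximal ideal of $A/\mathfrak{p}$, so it has positive order by Lemma~\ref{lem:branch}. Lemma~\ref{lem:criterion} applies again.
\end{proof}

\section{The element $y$ is not a global norm}\label{sec:global}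

\begin{proposition}\label{prop:global}
We have $y\notin\mathcal{N}_K$.
\end{proposition}

\begin{proof}
Suppose $y=c\,d_1d_2$ with $c\in N(K'^*)$ and $d_i\in N(K_i^*)$. Let $\mathfrak{p}$ be a prime of height one and $F=K_{\mathfrak{p}}$. The elements $c,d_1,d_2$ are norms from $F',F_1,F_2$, and $F_i$ is free of rank $p$ over each of the subalgebras generated by $U$ and by $V$. Lemma~\ref{lem:norm} gives, in $V=F^*/F^{*p}$,
\begin{equation}\label{eq:star}
c\perp x;\qquad d_1\perp ay/x^2,\quad d_1\perp b/x;\qquad d_2\perp y/x^2,\quad d_2\perp b/(ax).
\end{equation}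
We compute $[c,y]_{\mathfrak{p}}$ modulo $p$ for each $\mathfrak{p}$.

\emph{The two axes.} At both primes $x,y$ is a basis of $V$. At $(x)$ the elements $a/y$ and $b/y$ have residue $1$; at $(y)$ the elements $a/x$ and $b/x^2$ have residue $1$. By (H) the classes in $V$ are as follows.
\[
\begin{array}{c|cc|cc|cc}
\mathfrak{p} & a & b & ay/x^2 & b/x & y/x^2 & b/(ax)\\ \hline
(x) & y & y & (y/x)^2 & y/x & y/x^2 & 1/x\\
(y) & x & x^2 & y/x & x & y/x^2 & 1
\end{array}
\]
At $(x)$, the relations \eqref{eq:star} give $c\sim x^j$ and $d_1\sim(y/x)^i$; and $d_2\sim1$, since $y/x^2$ and $1/x$ form a basis of $V$. From $y\sim x^{j-i}y^i$ we get $i\equiv1$ and $j\equiv1$. So $c\sim x$ and $[c,y]_{(x)}\equiv-1$ by \eqref{eq:xy}.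

At $(y)$, we get $c\sim x^j$ and $d_2\sim(y/x^2)^l$; and $d_1\sim1$, since $y/x$ and $x$ form a basis of $V$. From $y\sim x^{j-2l}y^l$ we get $l\equiv1$ and $j\equiv2$. So $c\sim x^2$ and $[c,y]_{(y)}\equiv2$.

\emph{The other primes.} Let $x,y\notin\mathfrak{p}$, and let $m,n>0$ be the orders of $\bar x,\bar y$. Then $x\sim\sigma^m$, $y\sim\sigma^n$ and $[c,y]\equiv n[c,\sigma]$. We claim that $[c,y]\equiv0$. This holds if $p\mid n$. If $p\nmid m$, then $0\equiv[c,x]\equiv m[c,\sigma]$ gives $c\perp\sigma$, and the claim follows.

It remains to treat $p\mid m$, $p\nmid n$. Here $x\sim1$, the relation $c\perp x$ is empty, and we constrain $c$ through $d_1$ and $d_2$. We have $y/x^2\sim\sigma^{n-2m}$ with $p\nmid n-2m$, so $d_2\perp\sigma$. Also $n\ne m$. If $n>m$, then $\bar a=\bar x+\bar y$ is nonzero of order $m$, so $ay/x^2\sim\sigma^{m+n-2m}=\sigma^{n-m}$. If $n<m$, then $\bar b=\bar y+\bar x^2$ is nonzero of order $n$, so $b/x\sim\sigma^{n-m}$. As $p\nmid n-m$, in both cases $d_1\perp\sigma$. Finally $y\perp\sigma$, so $[c,\sigma]=[y,\sigma]-[d_1,\sigma]-[d_2,\sigma]\equiv0$, which proves the claim.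

Summing up, $\sum_{\mathfrak{p}}[c,y]_{\mathfrak{p}}\equiv-1+2=1\pmod p$. This contradicts Proposition~\ref{prop:recip}, because $c$ and $y$ lie in $K^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Linear disjointness is Lemma~\ref{lem:kummer}, the local statement is Proposition~\ref{prop:local}, and the global statement is Proposition~\ref{prop:global}. By \eqref{eq:H1} and \eqref{eq:basic}, the class of $y$ in $H^1(K,T)=K^*/\mathcal{N}_K$ has order exactly $p$. It lies in $\mathrm{III}^1_{\mathcal{C}}(K,T)$ for every resolution $\mathcal{C}$, since the points of $\mathcal{C}^{(1)}$ are discrete valuations of $K$.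
\end{proof}

\section{Changing the base field}\label{sec:base}

Local solubility passes to finite extensions, but the global obstruction may not: over $L=K(\sqrt[p]{y})$ the element $y$ is a $p$-th power, hence a norm by \eqref{eq:basic}. The obstruction does survive in extensions of degree prime to $p$.

\begin{lemma}\label{lem:primeto}
Let $M$ be a field with $k\subset M\subset K$, and let $L/M$ be a finite extension of degree $d$ prime to $p$. Then $L',L_1,L_2$ are fields, abelian of exponent $p$ and of degrees $p,p^2,p^2$ over $L$, the field $L'$ is linearly disjoint from $L_1L_2$, and the class of $y$ in $L^*/\mathcal{N}_L$ has order $p$.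
\end{lemma}

\begin{proof}
Let $u=x^{i_1}y^{i_2}a^{i_3}b^{i_4}$ be a $p$-th power in $L$. Then $u^d=N_{L/M}(u)$ is a $p$-th power in $M$, hence in $K$. By Lemma~\ref{lem:kummer}, $p$ divides each $di_j$, hence each $i_j$. So $x,y,a,b$ are independent in $L^*/L^{*p}$, and Lemma~\ref{lem:kummer} gives the first claims.

Suppose $y=N_{E_L/L}(\epsilon)$. The algebra $E_L=E_M\otimes_ML$ is free of rank $d$ over $E_M$, and transitivity of the norm gives
\[
y^d=N_{L/M}(y)=N_{E_L/M}(\epsilon)=N_{E_M/M}\big(N_{E_L/E_M}(\epsilon)\big)\in\mathcal{N}_M .
\]
Since $y^p\in\mathcal{N}_M$ and $p\nmid d$, we get $y\in\mathcal{N}_M\subset\mathcal{N}_K$, contrary to Proposition~\ref{prop:global}.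
\end{proof}

\subsection*{Finite extensions of $\mathbb{C}((x,y))$}
A given extension $L/K$ may have degree divisible by $p$, so we change the embedding of $K$ into $L$. Let $B$ be the integral closure of $A$ in $L$. It is a normal noetherian domain with fraction field $L$, finite over $A$ because $L/K$ is separable, of dimension $2$. A finite algebra over a complete local ring is a product of complete local rings, so the domain $B$ is complete and local, with residue field $\mathbb{C}$. Let $\mathfrak{n}$ be its maximal ideal.

\begin{lemma}\label{lem:coords}
There is an injective homomorphism of $\mathbb{C}$-algebras $\varphi\colon\mathbb{C}[[X,Y]]\to B$ such that $B$ is finite over the image and the degree of $L$ over the fraction field of the image is prime to $p$.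
\end{lemma}

\begin{proof}
We shall compute the degree as the sum of the products of ramification index and residue degree over the primes above $(X)$. We choose $f=\varphi(X)$ so that one ramification index is $1$, and then $g=\varphi(Y)$ so as to adjust the corresponding residue degree.

Let $\mathfrak{p}_1$ be a prime of height one of $B$ and let $f\in\mathfrak{p}_1$ be a uniformizer of $B_{\mathfrak{p}_1}$. Let $\mathfrak{p}_1,\dots,\mathfrak{p}_r$ be the primes of height one containing $f$, and let $e_i$ be the valuation of $f$ at $\mathfrak{p}_i$; thus $e_1=1$. By Lemma~\ref{lem:branch} the normalization of $B/\mathfrak{p}_i$ is $\mathbb{C}[[s_i]]$. We claim that the image of $\rho\colon B\to\prod_i\mathbb{C}[[s_i]]$ contains $\prod_is_i^N\mathbb{C}[[s_i]]$ for some $N\ge1$. For each $i$ choose $h_i\in\bigcap_{j\ne i}\mathfrak{p}_j$ outside $\mathfrak{p}_i$, and, by finiteness of the normalization, $c_i\in B\setminus\mathfrak{p}_i$ with $\bar c_i\,\mathbb{C}[[s_i]]\subset B/\mathfrak{p}_i$. For $\beta\in\mathbb{C}[[s_i]]$ let $\alpha\in B$ lift $\bar c_i\beta$. Then $\rho(h_i\alpha)$ has $i$-th component $\bar h_i\bar c_i\beta$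 and all other components zero. Any $N\geq1$ that is at least the order of each $\bar h_i\bar c_i$ proves the claim.

Put $N_i=N$ for $i\ge2$, and choose $N_1\in\{N,N+1\}$ such that $p\nmid\sum_ie_iN_i$; this is possible because $e_1=1$, so that the two choices give consecutive integers. Let $g\in B$ satisfy $\rho(g)=(s_i^{N_i})_i$. Then $g\in\mathfrak{n}$ and $g\notin\mathfrak{p}_i$ for all $i$. The primes containing $f$ are the $\mathfrak{p}_i$ and $\mathfrak{n}$, so $\mathfrak{n}$ is the only prime containing $f$ and $g$, and $B/(f,g)$ has finite dimension over $\mathbb{C}$. By (N), $B$ is finite over $A_1=\mathbb{C}[[X,Y]]$ via $\varphi(X)=f$, $\varphi(Y)=g$. The image of $\varphi$ has dimension $\dim B=2$, so the prime ideal $\ker\varphi$ is zero.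

Now $B$ is the integral closure of $A_1$ in $L$. A prime of $B$ above $(X)$ contains $f$ and not $g$, so it is some $\mathfrak{p}_i$; conversely $\mathfrak{p}_i\cap A_1$ is a prime containing $X$ and not $Y$, so it equals $(X)$. The ramification index of $\mathfrak{p}_i$ is $e_i$, and the residue extension is $\mathbb{C}((Y))\to\mathbb{C}((s_i))$, $Y\mapsto s_i^{N_i}$, of degree $N_i$. The fundamental identity for the discrete valuation ring $(A_1)_{(X)}$, whose integral closure in $L$ is finite, gives the degree $\sum_ie_iN_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]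
View $L$ as an extension of $K$ through the embedding of Lemma~\ref{lem:coords}, with $x\mapsto f$ and $y\mapsto g$. Then $[L:K]$ is prime to $p$. Lemma~\ref{lem:primeto} with $M=K$ gives the fields $L',L_1,L_2$ and shows that the class of $y$ in $H^1(L,T)=L^*/\mathcal{N}_L$ has order $p$. Let $v$ be a discrete valuation of $L$. Its restriction to $K$ is nontrivial because $L/K$ is algebraic, so it is a positive multiple of a discrete valuation $w$ of $K$, and $K_w\subset L_v$. By Proposition~\ref{prop:local}, $y\in\mathcal{N}_{K_w}\subset\mathcal{N}_{L_v}$.
\end{proof}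

\subsection*{Curves over $\mathbb{C}((t))$}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $P_0$ be a closed point of $C$ of degree prime to $p$. (Any closed point serves for all primes not dividing its degree, whence the remark on all but finitely many primes.) For large $r$, the Riemann--Roch theorem shows that the space of functions with poles bounded by $rP_0$ is larger, by $\deg P_0$ dimensions, than the space for $(r-1)P_0$. Take such an $r$ prime to $p$ and a function $h\in L^*$ with polar divisor $rP_0$. Then $h$ is transcendental over $\mathbb{C}((t))$, and for $M=\mathbb{C}((t))(h)$ the degree $[L:M]=r\deg P_0$ is prime to $p$.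

The element $y\in K$ is transcendental over $\mathbb{C}((x))\subset K$, since $\sum_ic_i(x)y^i=0$ with $c_i\in\mathbb{C}[[x]]$ forces all $c_i=0$. So $t\mapsto x$, $h\mapsto y$ identifies $M$ with the field $\mathbb{C}((x))(y)$, which lies between $k$ and $K$. Lemma~\ref{lem:primeto} gives $L',L_1,L_2$ and shows that the class of $y=h$ in $H^1(L,T)$ is nonzero.

Let $v\in\mathcal{C}^{(1)}$. If $v$ lies on the special fiber, then $v(x)=v(t)>0$. Otherwise $v$ is a closed point of $C$, and its residue field is a finite extension of $\mathbb{C}((t))$, hence of the form $\mathbb{C}((s))$ with $t$ of positive order. Then $L_v$ is two-local and $x=t$ is a unit whose residue has positive order. In both cases Lemma~\ref{lem:criterion} gives $y\in\mathcal{N}_{L_v}$.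
\end{proof}

\section{Two quadratic extensions}\label{sec:quad}

The positive results rest on a local-global principle for the Brauer group.

\begin{lemma}\label{lem:brauer}
Let $M$ be a finite extension of $K$. A class $\beta\in\operatorname{Br}(M)$ whose image in $\operatorname{Br}(M_w)$ is zero for every discrete valuation $w$ of $M$ is zero.
\end{lemma}

\begin{proof}
Let $B$ be the integral closure of $A$ in $M$, and let $\mathcal{M}\to\operatorname{Spec}B$ be a resolution of singularities, which exists by Lipman's theorem. We use two standard facts. First, if $\mathcal{O}$ is a discrete valuation ring of $M$ with residue field $\kappa$ of characteristic zero, then $\operatorname{Br}(\mathcal{O})$ is the kernel of the residue map $\operatorname{Br}(M)\to H^1(\kappa,\mathbb{Q}/\mathbb{Z})$, and this map factors through the Brauer group of the completion. So $\beta\in\operatorname{Br}(\mathcal{O}_{\mathcal{M},\eta})$ for every $\eta\in\mathcal{M}^{(1)}$. Second, purity: for an integral regular noetherian scheme $\mathcal{M}$ of dimension two, $\operatorname{Br}(\mathcal{M})$ is the intersection of the groups $\operatorname{Br}(\mathcal{O}_{\mathcal{M},\eta})$,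 $\eta\in\mathcal{M}^{(1)}$, inside $\operatorname{Br}(M)$. So $\beta\in\operatorname{Br}(\mathcal{M})$. This group is zero by a theorem of Colliot-Th\'el\`ene, Ojanguren and Parimala \cite{CTOP}, because $B$ is a complete, hence henselian, local ring of dimension two with algebraically closed residue field.
\end{proof}

\begin{remark}\label{rem:cyclic}
Let $L$ be finite over $K$ and $L'/L$ cyclic with generator $\tau$. The cyclic algebra $(L'/L,\tau,\alpha)$ splits over a field $F\supset L$ if and only if $\alpha$ is a norm from $L'\otimes_LF$. By Lemma~\ref{lem:brauer}, an element that is a norm from $L'\otimes_LL_v$ for every discrete valuation $v$ of $L$ is a norm from $L'$.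
\end{remark}

For two quadratic extensions there is no Brauer class over $L$ that controls the equation. We translate it into the isotropy of a quadratic form in four variables, which becomes the norm form of a quaternion algebra after adjoining a square root of its determinant. Recall that the quaternion algebra $(d,\alpha)_F$, with generators $i,j$ and relations $i^2=d$, $j^2=\alpha$, $ij=-ji$, has norm form $\langle1,-d,-\alpha,d\alpha\rangle$, and that its class in $\operatorname{Br}(F)$ is zero if and only if this form is isotropic.

\begin{proof}[Proof of Proposition~\ref{prop:D}]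
Let $q=\langle1,-d,-\alpha,\alpha e\rangle$, that is, $q=(z_1^2-dz_2^2)-\alpha(z_3^2-ez_4^2)$. Put $\delta=de$, which is the determinant of $q$ modulo squares, and $M=L(\sqrt\delta)$, a quadratic extension since $\delta\notin L^{*2}$.

\emph{Norms and isotropy.} Let $F\supset L$ be a field. If $\alpha=N(u_1)N(u_2)$ with $(u_1,u_2)\in(E\otimes_LF)^*$, then $N(u_1)-\alpha N(u_2^{-1})=0$, and the coordinates of $u_1$ and $u_2^{-1}$ give an isotropic vector of $q_F$. Conversely, let $z\neq0$ be an isotropic vector of $q$ over $L$. The two brackets vanish together, and since $d,e\notin L^{*2}$ they can both vanish only for $z=0$. So both are nonzero, and $\alpha$ is their quotient, which is a norm from $E$. It thus suffices to show that $q$ is isotropic over $L$.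

\emph{Isotropy over $M$.} Over $M$ we have $e\in dM^{*2}$, so $q_M\cong\langle1,-d,-\alpha,\alpha d\rangle$ is the norm form of $(d,\alpha)_M$. Let $w$ be a discrete valuation of $M$. Its restriction to $L$ is a positive multiple of a discrete valuation $v$, and $L_v\subset M_w$. By hypothesis $\alpha$ is a norm from $E\otimes_LL_v$, so $q$ is isotropic over $L_v$, hence over $M_w$, and $(d,\alpha)_{M_w}=0$. Lemma~\ref{lem:brauer} gives $(d,\alpha)_M=0$, so $q_M$ is isotropic.

\emph{Descent to $L$.} Suppose $q$ anisotropic over $L$, and let $u+\sqrt\delta\,u'\ne0$ be an isotropic vector over $M$, with $u,u'\in L^4$. Separating the coefficients of $1$ and $\sqrt\delta$ shows that $q(u)=-\delta q(u')$ and that $u,u'$ are orthogonal. If $u'=0$ then $q(u)=0$ and $u=0$, which is excluded. So $\lambda=q(u')\ne0$, and $u',u$ span a plane with form $\langle\lambda,-\delta\lambda\rangle$, of determinant $-\delta$ modulo squares. Its orthogonal complement is a binary form $\langle\lambda_1,\lambda_2\rangle$ of determinant $-1$ modulo squares, say $\lambda_1\lambda_2=-\mu^2$. The vector $(\mu,\lambda_1)$ is isotropic, since $\lambda_1\mu^2+\lambda_2\lambda_1^2=0$.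 This contradiction shows that $q$ is isotropic over $L$.
\end{proof}

\begin{remark}
The conditions on $d,e,de$ say that $L(\sqrt d)$ and $L(\sqrt e)$ are linearly disjoint quadratic extensions, so this is a case $n=1$ of the setup of the Question. The proposition assumes local solubility at all discrete valuations of $L$, which is the kind of local condition that $y$ satisfies in Theorems~\ref{thm:A} and~\ref{thm:B}. The proof uses the valuations of $L$ lying below the points of $\mathcal{M}^{(1)}$ for a resolution $\mathcal{M}$ attached to $M=L(\sqrt{de})$, and we have not compared these with the points of $\mathcal{C}^{(1)}$ for a prescribed resolution $\mathcal{C}$.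
\end{remark}

\begin{thebibliography}{9}

\bibitem{CTOP}
Colliot-Th\'el\`ene, Ojanguren, Parimala,
\emph{Quadratic forms over fraction fields of two-dimensional Henselian rings and Brauer groups of related schemes}, 2002.

\bibitem{Izq}
Diego Izquierdo,
\emph{Autour d'une conjecture de Kato et Kuzumaki},
arXiv:1704.00672 (2017).

\end{thebibliography}
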